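\title{A two-thirds bound for locating-total domination in twin-free graphs}

\begin{abstract}
A set $D$ of vertices of a graph $G$ is locating-total dominating if every vertex of $G$ has a neighbor in $D$ and distinct vertices outside $D$ have distinct sets of neighbors in $D$. We prove a conjecture posed by Foucaud and Henning: every twin-free graph of order $n$ without isolated vertices has such a set of size at most $\frac23 n$. More generally, a graph of order $n$ with $c$ twin classes, no isolated vertex and no component $K_2$ has such a set of size at most $n-\frac13 c$. The value $\lfloor 2n/3\rfloor$ is attained by a connected twin-free graph for every $n\ge 4$. The proof constructs a vertex set whose complement is partitioned into $p$ blocks, and reads off from it two locating-total dominating sets, of sizes $n-p$ and at most $n-c+2p$.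
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a vertex $u$ of a graph $G$ with vertex set $V$, let $N(u)$ be the set of neighbors of $u$ and let $N[u]=N(u)\cup\{u\}$. We write $x\sim y$ if $x$ and $y$ are adjacent. For $D\subseteq V$, the \emph{$D$-trace} of a vertex $x$ is $N(x)\cap D$. The set $D$ is
\begin{itemize}
\item \emph{total dominating} if every vertex of $G$, inside or outside $D$, has a nonempty $D$-trace;
\item \emph{locating} if distinct vertices outside $D$ have distinct $D$-traces;
\item \emph{locating-total dominating} if it has both properties.
\end{itemize}
If the vertices of $D$ are detectors that see their neighbors but not themselves, then total domination says that every vertex is seen, and location says that a vertex outside $D$ is determined by the detectors that see it. The whole vertex set is locating-total dominating exactly when $G$ has no isolated vertex. For such $G$, the \emph{location-total domination number} $\gamma_t^L(G)$ is the minimum size of a locating-total dominating set.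

It is well known that every connected graph of order $n\ge3$ has a total dominating set of size at most $\frac23n$. Location can cost much more. In the complete graph $K_n$ with $n\ge3$, any two vertices outside $D$ have the same trace $D$, so $\gamma_t^L(K_n)\ge n-1$. In the star $K_{1,n-1}$ with $n\ge3$, the set $D$ must contain the center, which is the only neighbor of a leaf, and all leaves but one, because leaves have equal traces; so $\gamma_t^L(K_{1,n-1})\ge n-1$. In both graphs the cause is the same. Distinct vertices $x,y$ are \emph{open twins} if $N(x)=N(y)$, \emph{closed twins} if $N[x]=N[y]$, and \emph{twins} if they are one or the other; no set that avoids two twins can tell them apart. A graph is \emph{twin-free} if it has no twins.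

Once twins are excluded, how large can $\gamma_t^L$ be? No bound below $\frac23n$ is possible: attaching a path with two new vertices to every vertex of a connected graph on at least two vertices gives a twin-free graph in which total domination alone requires $\frac23n$ vertices (Lemma~\ref{lem:corona}). The most optimistic guess is therefore that, in the worst case, location costs nothing on top of total domination. This is the conjecture posed by Foucaud and Henning~\cite{FH}, and it is true.

\begin{theorem}\label{thm:twinfree}
If $G$ is a twin-free graph of order $n$ without isolated vertices, then $\gamma_t^L(G)\le\frac23n$.
\end{theorem}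

The proof gives a bound for graphs with twins at almost no extra cost. Being equal or twins is an equivalence relation (Lemma~\ref{lem:twins}); its classes are the \emph{twin classes} of $G$, and $c(G)$ denotes their number. Thus $c(G)=n$ if and only if $G$ is twin-free.

\begin{theorem}\label{thm:general}
If $G$ is a graph of order $n$ with no isolated vertex and no component $K_2$, then $\gamma_t^L(G)\le n-\frac13c(G)$.
\end{theorem}

Theorem~\ref{thm:general} implies Theorem~\ref{thm:twinfree}: the two vertices of a component $K_2$ are closed twins, so a twin-free graph has no such component, and it has $c(G)=n$. The exclusion of $K_2$ is necessary, since $\gamma_t^L(K_2)=2$ while $n-\frac13c=\frac53$. To read the bound, write it as $(n-c)+\frac23c$ with $c=c(G)$: the first term counts the vertices that twins force into every locating set, and beyond these each twin class costs at most $\frac23$.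

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For every $n\ge4$, the maximum of $\gamma_t^L$ over connected twin-free graphs of order $n$ is exactly $\lfloor 2n/3\rfloor$.
\item[(b)] For every $c\ge1$ with $c\not\equiv0\pmod3$ and every $n\ge\max(c,3)$, there is a connected graph $G$ of order $n$ with $c(G)=c$ and $\gamma_t^L(G)=n-\lceil c/3\rceil=\lfloor n-c/3\rfloor$.
\end{itemize}
\end{theorem}

Section~\ref{sec:twins} collects the facts on twins and derives Theorem~\ref{thm:sharp} from Theorem~\ref{thm:general}; the extremal graphs come first because they explain the shape of the main proof. That proof has two independent halves. Section~\ref{sec:two} isolates a structure, called a configuration, and shows that it yields the bound. Section~\ref{sec:exist} shows that every graph as in Theorem~\ref{thm:general} has a configuration.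

\section{Twins and the extremal graphs}\label{sec:twins}

A vertex $z\notin\{x,y\}$ \emph{separates} $x$ and $y$ if it is adjacent to exactly one of them. Two vertices outside a set $D$ have different $D$-traces if and only if some vertex of $D$ separates them.

\begin{lemma}\label{lem:twins}
Let $G$ be a graph.
\begin{itemize}
\item[(a)] Distinct vertices $x,y$ are twins if and only if no vertex separates them.
\item[(b)] Being equal or twins is an equivalence relation on $V$.
\item[(c)] A locating set contains all but at most one vertex of each twin class.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $x\not\sim y$. Then $x\in N[x]\setminus N[y]$, so $x,y$ are not closed twins. Neither $N(x)$ nor $N(y)$ meets $\{x,y\}$, so $N(x)=N(y)$ if and only if no vertex separates $x$ and $y$. Suppose $x\sim y$. Then $y\in N(x)\setminus N(y)$, so $x,y$ are not open twins. Both $N[x]$ and $N[y]$ contain $\{x,y\}$, so $N[x]=N[y]$ if and only if no vertex separates $x$ and $y$.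

(b) Only transitivity needs proof. Let $x$ be a twin of both $y$ and $z$, with $y\ne z$. If both are open twins of $x$, then $N(y)=N(x)=N(z)$, and if both are closed twins of $x$, then $N[y]=N[x]=N[z]$. The mixed case does not occur: if $y$ is an open and $z$ a closed twin of $x$, then $z\in N(x)=N(y)$, hence $y\in N[z]=N[x]$, hence $y\in N(x)=N(y)$, which is absurd.

(c) By (a), two twins outside $D$ are separated by no vertex of $D$.
\end{proof}

Let $H$ be a connected graph on $k\ge1$ vertices. Its \emph{$2$-corona} is obtained by attaching to each $h\in V(H)$ a path $h\,a_h\,b_h$ with new vertices $a_h,b_h$; it has $3k$ vertices. An \emph{extension} of the $2$-corona is obtained by adding further vertices (possibly none) that are adjacent only to vertices of $H$ or to each other. In any extension, $N(b_h)=\{a_h\}$ and $N(a_h)=\{h,b_h\}$.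

\begin{lemma}\label{lem:corona}
Let $G$ be an extension of the $2$-corona of a connected graph $H$ on $k$ vertices.
\begin{itemize}
\item[(a)] Every total dominating set of $G$ contains at least $2k$ vertices of the $2$-corona.
\item[(b)] If every $h\in V(H)$ has a neighbor other than $a_h$, then no vertex of the $2$-corona has a twin in $G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each $h$, the set must contain $a_h$ to dominate $b_h$, and one of $h,b_h$ to dominate $a_h$.

(b) Fix $h$ and let $y\notin\{h,a_h,b_h\}$. Then $b_h$ separates $a_h$ from $y$, and $a_h$ separates each of $h,b_h$ from $y$. Inside the triple, $h$ separates $a_h$ from $b_h$, the vertex $b_h$ separates $a_h$ from $h$, and a neighbor of $h$ other than $a_h$ separates $h$ from $b_h$. Now apply Lemma~\ref{lem:twins}(a).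
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, assuming Theorem~\ref{thm:general}]
A connected graph $G$ of order $n\ge3$ satisfies the hypotheses of Theorem~\ref{thm:general}, so $\gamma_t^L(G)\le\lfloor n-c/3\rfloor=n-\lceil c/3\rceil$ for $c=c(G)$; for $c=n$ this number is $\lfloor2n/3\rfloor$. It remains to exhibit connected graphs with $\gamma_t^L\ge n-\lceil c/3\rceil$. Let $H$ be a connected graph on $k$ vertices, fix $h_0\in V(H)$, and let $q\ge0$. In the first three families below, every $h\in V(H)$ has a neighbor other than $a_h$: a neighbor in $H$ if $k\ge2$, and a new vertex if $k=1$. So Lemma~\ref{lem:corona}(b) applies, and the $3k$ vertices of the $2$-corona are twin classes of size one.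

\emph{$n=c=3k$ with $k\ge2$.} The $2$-corona of $H$ is twin-free, and $\gamma_t^L\ge2k=n-\lceil c/3\rceil$ by Lemma~\ref{lem:corona}(a).

\emph{$c=3k+1$ with $k\ge1$, and $n=c+q$.} Attach $q+1$ new leaves to $h_0$. They form one twin class, so $c(G)=3k+1$. A locating-total dominating set contains $2k$ vertices of the $2$-corona and, by Lemma~\ref{lem:twins}(c), at least $q$ new leaves. Hence $\gamma_t^L\ge2k+q=(3k+1+q)-(k+1)=n-\lceil c/3\rceil$.

\emph{$c=3k+2$ with $k\ge1$, and $n=c+q$.} Add a vertex $d$ adjacent to $h_0$, and attach $q+1$ new leaves to $d$. The new leaves form one twin class, and $h_0$ separates $d$ from each of them, so $c(G)=3k+2$. A locating-total dominating set contains $2k$ vertices of the $2$-corona, the vertex $d$, and at least $q$ new leaves. Hence $\gamma_t^L\ge2k+1+q=(3k+2+q)-(k+1)=n-\lceil c/3\rceil$.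

\emph{$c\in\{1,2\}$ and $n\ge3$.} Here $\lceil c/3\rceil=1$. We have $c(K_n)=1$, and $c(K_{1,n-1})=2$ because a second leaf separates the center from any given leaf. Both graphs have $\gamma_t^L\ge n-1$ by Section~\ref{sec:intro}.

The last three families give (b). The first family, together with the second and third for $q=0$, gives a twin-free example for every $n\ge4$, which is (a).
\end{proof}

\section{Two sets from one partition}\label{sec:two}

\subsection{The idea, and two obstacles}

Let $G$ be twin-free, let $D$ be a total dominating set, and let $V\setminus D$ be partitioned into $p$ blocks so that vertices in different blocks have different $D$-traces. If $p$ is large, delete one vertex of each block from $V$: what remains contains $D$, is locating, and has $n-p$ vertices. If $p$ is small, try instead $D$ together with one vertex of each block. This set can fail to be locating only if two vertices $x,y$ of a block $P$ with $|P|\ge3$ are left out, and some vertex $z$ separates them. If $z$ is alone in its block, it has been chosen and all is well. Otherwise $z$ can be used to split $P$: either $z\in D$ already, or we move $z$ into $D$ without emptying its block. Each split raises $p$ by one and $|D|$ by at most one. So if $|D|\le p$ at the start, then after all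 splits have been made the second set is locating and has at most $2p$ vertices, and $\min(n-p,2p)\le\frac23n$.

The flaw is the starting point. In the $2$-corona of a graph on $k$ vertices a total dominating set has $|D|\ge2k$, which leaves $p\le k$. We relax the requirements in two ways. First, both sets above contain a vertex of every block of size at least two, so a vertex of $D$ adjacent to all vertices of such a block needs no neighbor in $D$ itself. Second, the second set can do without a representative of a block whose vertices are never needed as separators; each such \emph{frozen} block allows one more vertex in $D$. We say that $u$ is \emph{complete to} a set if it is adjacent to all of its vertices.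

\begin{definition}\label{def:config}
A \emph{configuration} in a graph $G$ is a set $D\subseteq V$ together with a partition of $V\setminus D$ into nonempty \emph{blocks}, each of them declared \emph{frozen} or \emph{free}, such that, with $p$ the number of blocks and $f$ the number of frozen blocks:
\begin{itemize}
\item[(C1)] every vertex of $V\setminus D$ has a neighbor in $D$, and vertices in different blocks have different $D$-traces;
\item[(C2)] every $u\in D$ has a neighbor in $D$ or is complete to a free block of size at least $2$;
\item[(C3)] any two vertices of the same frozen block are open twins, and no vertex of a frozen block has a neighbor in a free block of size at least $3$;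
\item[(C4)] $|D|\le p+f$.
\end{itemize}
\end{definition}

Vertices of the same block may or may not have the same trace. In a twin-free graph all frozen blocks are singletons. Condition (C4) is best read as a budget: a free block pays for one vertex of $D$, and a frozen block pays for two.

\begin{example}[the first relaxation]\label{ex:corona}
In the $2$-corona of $H$, let $D=\{a_h:h\in V(H)\}$, with free blocks $\{h,b_h\}$. Both $h$ and $b_h$ have trace $\{a_h\}$, the vertex $a_h$ is complete to its block, and $|D|=p=k$. Deleting all $b_h$ from $V$, or adding all $h$ to $D$, gives the same set, of size $n-p=2p=2k$.
\end{example}

\begin{example}[the second relaxation]\label{ex:P5}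
The path $x_1x_2x_3x_4x_5$ has no configuration with $f=0$. Indeed, $|D|\le p\le5-|D|$ would give $|D|\le2$, and then (C1) leaves only $D=\{x_2,x_4\}$, $\{x_1,x_4\}$ and $\{x_2,x_5\}$. In the last two cases the endpoint in $D$ violates (C2), and in the first case (C2) asks for both $\{x_1,x_3\}$ and $\{x_3,x_5\}$ to be blocks. On the other hand, $D=\{x_2,x_3,x_4\}$ with $\{x_1\}$ free and $\{x_5\}$ frozen is a configuration with $|D|=3=p+f$.
\end{example}

\begin{example}[a split]\label{ex:gem}
Let $u$ be adjacent to all vertices of a path $a\,b\,c\,d$. This graph is twin-free of order $5$, so the target is $3$. The set $D=\{u\}$ with the free block $\{a,b,c,d\}$ is a configuration with $p=1$. The first set has $n-p=4$ vertices, which is too many, and the second, say $\{u,a\}$, does not separate $c$ from $d$. Move $b$ into $D$ and split the rest into the neighbors $\{a,c\}$ and the non-neighbors $\{d\}$ of $b$. Now $p=2$, and deleting $c$ and $d$ leaves the locating-total dominating set $\{u,a,b\}$.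
\end{example}

\subsection{Stable configurations}

A configuration is \emph{stable} if, for every free block $P$ with $|P|\ge3$ and all distinct $x,y\in P$, no vertex that lies in $D$ or in a free block of size at least $2$ separates $x$ and $y$.

\begin{lemma}\label{lem:stable}
A graph with a configuration has a stable configuration.
\end{lemma}

\begin{proof}
Take a configuration that is not stable: a vertex $z$ separates two vertices of a free block $P$ with $|P|\ge3$, and either
\begin{itemize}
\item[(i)] $z\in D$, or
\item[(ii)] $z$ lies in a free block $P'$ with $|P'|\ge2$, possibly $P'=P$.
\end{itemize}
In case (ii), remove $z$ from $P'$ and add it to $D$. In both cases replace $P\setminus\{z\}$ by the two free blocks $P\cap N(z)$ and $P\setminus N[z]$, which are nonempty by the choice of $z$. We check that the result is a configuration with one more block; since $p\le n$, repeating this step ends in a stable configuration.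

(C4): If $P'\neq P$, then $P'\setminus\{z\}$ is still nonempty. So $p$ grows by one, $f$ is unchanged, and $|D|$ grows by at most one.

(C1): The set $D$ only grows, so nonempty traces stay nonempty and separated pairs stay separated; the two new blocks are separated by $z$, which is now in $D$.

(C3): Frozen blocks are untouched, and every new free block is contained in an old free block.

(C2): In case (ii), the new vertex $z$ has a neighbor in the old set $D$ by (C1). Let $u$ be an old vertex of $D$ that was complete to a free block $R$ with $|R|\ge2$. If $z\in R$, then $u\sim z$ and $z$ is now in $D$. If $z\notin R$ and $R=P$, then at least three vertices are split into two parts, one part has at least two vertices, and $u$ is complete to it. Otherwise $R$ is unchanged.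
\end{proof}

The two size thresholds are both used. Splitting a block of size $2$ could destroy (C2), and moving the vertex of a singleton block into $D$ would destroy a block and with it (C4). Neither move is needed, as the next proof shows.

\begin{proposition}\label{prop:bound}
If a graph $G$ of order $n$ has a configuration, then $\gamma_t^L(G)\le n-\frac13c(G)$.
\end{proposition}

\begin{proof}
Fix a stable configuration, and put $c=c(G)$.

\emph{The first set.} Let $T$ contain exactly one vertex of each block and let $D_1=V\setminus T\supseteq D$. The vertices of $T$ have distinct $D$-traces by (C1), so $D_1$ is locating. Every vertex outside $D$ has a neighbor in $D$. Every $u\in D$ has a neighbor in $D$ or is complete to a block of size at least $2$, and such a block has a vertex outside $T$. So $D_1$ is locating-total dominating, and $|D_1|=n-p$.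

\emph{The second set.} Let $Q$ consist of all vertices except one representative of each twin class, so that $|Q|=n-c$; if $G$ is twin-free, $Q$ is empty. Let $F$ contain exactly one vertex of each free block, and let $D_2=D\cup F\cup Q$. By (C4),
\[
|D_2|\le(p+f)+(p-f)+(n-c)=n-c+2p .
\]
Vertices outside $D$ have a neighbor in $D$, and by (C2) vertices of $D$ have a neighbor in $D\cup F$; so $D_2$ is total dominating. To see that it is locating, let $x\ne y$ lie outside $D_2$. If they are in different blocks, $D$ separates them. So let them be in the same block $P$. They are not twins, because only one vertex of each twin class is outside $Q$. Hence $P$ is free by the first part of (C3), and $|P|\ge3$ because $P$ also contains a vertex of $F$. By Lemma~\ref{lem:twins}(a) some vertex $z$ separates $x$ and $y$. By stability, $z$ is neither in $D$ nor in a free block of size at least $2$. Since $z$ has a neighbor in $P$, the second part of (C3) shows that $z$ is not in a frozen block. Therefore $\{z\}$ is a free block, and $z\in F\subseteq D_2$.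

\emph{Conclusion.} If $p\ge c/3$, then $|D_1|\le n-c/3$. If $p<c/3$, then $|D_2|<n-c+2c/3=n-c/3$.
\end{proof}

\section{Constructing a configuration}\label{sec:exist}

Together with Proposition~\ref{prop:bound}, the following statement proves Theorem~\ref{thm:general}.

\begin{proposition}\label{prop:exist}
Every graph with no isolated vertex and no component $K_2$ has a configuration.
\end{proposition}

The graph $K_2$ has none: a single vertex violates (C2), both vertices violate (C4), and the empty set violates (C1).

\subsection{The construction on a path with seven vertices}\label{sub:P7}

The plan is to grow $D$ greedily, so that each new vertex dominates something new and the newly dominated vertices form the block that pays for it. The path $x_1x_2\cdots x_7$, started at its middle vertex, shows what can go wrong.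

Start with $D=\{x_4\}$. The vertex $x_4$ is complete to the block $\{x_3,x_5\}$, which pays for it and gives (C2). This move cannot be repeated, because none of the undominated vertices $x_1,x_2,x_6,x_7$ has two undominated neighbors. The edges $x_1x_2$ and $x_6x_7$ can be reached only through $x_3$ and $x_5$, so add these to $D$. They are paid for by the new blocks $\{x_2\}$ and $\{x_6\}$, but the block of $x_4$ is now empty, and $x_4$ is no longer paid for. To dominate $x_1$, add $x_2$ to $D$. This costs two units, one for the new vertex and one for the lost block $\{x_2\}$, and the new block $\{x_1\}$ returns two units if it is frozen. Do the same with $x_6$ and $x_7$. Now $|D|=5$ and $p+f=4$, and the excess is the unpaid vertex $x_4$. So remove $x_4$ from $D$ and let it form a block. The danger is that $x_3$ and $x_5$ relied on $x_4$ for (C2); but they have acquired the neighbors $x_2$ and $x_6$. The result, $D=\{x_2,x_3,x_5,x_6\}$ with $\{x_4\}$ free and $\{x_1\},\{x_7\}$ frozen, is a configuration.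

The general construction follows these moves. Its one delicate point is to ensure that a vertex in the position of $x_3$ always finds a vertex like $x_2$ \emph{and} a frozen block like $\{x_1\}$ to pay for it (Lemma~\ref{lem:stranded}). From now on $G$ has no isolated vertex and no component $K_2$, and $N[A]=\bigcup_{a\in A}N[a]$ for $A\subseteq V$.

\subsection{Seeds and remote pairs}

Choose vertices $v_1,v_2,\dots,v_m$ one after another, as long as possible, subject to
\[
v_i\notin N[\{v_1,\dots,v_{i-1}\}]\qquad\text{and}\qquad|B_i|\ge2,\quad\text{where }B_i=N(v_i)\setminus N[\{v_1,\dots,v_{i-1}\}].
\]
The $v_i$ are the \emph{seeds}. Let $I=\{v_1,\dots,v_m\}$, $B=B_1\cup\dots\cup B_m$ and $R=V\setminus N[I]$; the vertices of $R$ are called \emph{remote}. Then: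
\begin{itemize}
\item[(S1)] $I$ is independent, and $V$ is the disjoint union of $I,B_1,\dots,B_m,R$, where $B_i$ is the set of vertices whose first neighbor among the seeds is $v_i$;
\item[(S2)] no remote vertex has a neighbor in $I$;
\item[(S3)] if $i<j$, then $v_i$ has no neighbor in $B_j$;
\item[(S4)] every remote vertex has at most one remote neighbor, since otherwise it could be chosen as $v_{m+1}$.
\end{itemize}
By (S4), the components of the subgraph induced by $R$ have one or two vertices. Those with two vertices are the \emph{remote pairs}; any two adjacent remote vertices form a remote pair.

The vertices that the greedy process fails to dominate will be frozen, and dominated from singleton blocks as $x_1$ was. This requires that no two of them be adjacent: an undominated vertex whose only neighbor is also undominated has no neighbor in any block. So we first reach into every remote pair. A subset of $B$ \emph{hits} a remote pair $C$ if it contains a vertex with a neighbor in $C$. The set $B$ hits every remote pair $C$: since $C$ is not a component of $G$, some vertex outside $C$ has a neighbor in $C$, and it is not in $R$ by (S4) and not in $I$ by (S2). This is the only use of the hypothesis on $K_2$.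

For $W\subseteq B$ let $\varphi(W)$ be the number of indices $i$ with $B_i\subseteq W$. Choose $W\subseteq B$ hitting all remote pairs such that
\begin{itemize}
\item[(W1)] $|W|$ is minimum, and
\item[(W2)] subject to (W1), $\varphi(W)$ is minimum.
\end{itemize}
A seed $v_i$ is \emph{full} if $B_i\subseteq W$, like $x_4$ above, and $I_0$ is the set of full seeds. A remote pair is \emph{private} for $w\in W$ if $w$ is the only vertex of $W$ with a neighbor in it. By (W1) every $w\in W$ has a private pair, for otherwise $W\setminus\{w\}$ would hit all remote pairs.

\subsection{The list and its cells}

To keep the blocks separated, we record the order in which vertices are chosen. Let $L$ be a list of distinct vertices, also regarded as a set. For $u\in L$, the \emph{cell} $K(u)$ is the set of vertices outside $L$ whose first neighbor in the list is $u$, and $U$ is the set of vertices outside $L$ with no neighbor in $L$. The nonempty cells and $U$ partition $V\setminus L$. Two facts follow from the definition.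
\begin{itemize}
\item[(K1)] If $x\in K(u)$, and $y$ lies in $U$ or in $K(u')$ with $u'$ later than $u$, then $u\sim x$ and $u\not\sim y$.
\item[(K2)] If a vertex $x$ of a cell is appended to the end of $L$, then this cell loses $x$, the other old cells do not change, the new cell is $K(x)=N(x)\cap U$, and $U$ loses exactly the vertices of $K(x)$.
\end{itemize}

Start with the list $L$ consisting of $v_1,\dots,v_m$ followed by the vertices of $W$ in any order. By (S1), $K(v_i)=B_i\setminus W$, which is empty exactly when $v_i$ is full. If $C$ is a private pair of $w\in W$, then the vertices of $C$ have no neighbor in $I$ or in $W\setminus\{w\}$, so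
\begin{equation}\label{eq:private}
\emptyset\ne N(w)\cap C\subseteq K(w)\qquad\text{for the initial list.}
\end{equation}
Thus the empty cells are exactly those of the full seeds. Moreover $U\subseteq R$, and $U$ is independent, because two adjacent vertices of $U$ would form a remote pair not hit by $W$.

Condition (C3) forbids frozen vertices to have neighbors in large blocks, so we remove such adjacencies next. \emph{While some vertex $x$ in a cell of size at least $2$ has a neighbor in $U$, append $x$ to $L$.} By (K2) the old cell of $x$ stays nonempty, and the new cell $K(x)$ is nonempty: the new vertex pays for itself. Let $X$ be the set of vertices appended until the process stops. From now on $L$, $K(\cdot)$ and $U$ refer to the final list. Thus $L$ is the disjoint union of $I$, $W$ and $X$, and $X\subseteq B\cup R$. Let $p_0$ be the number of nonempty cells and let $S$ be the union of the cells of size one.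
\begin{itemize}
\item[(L1)] $K(v_i)=B_i\setminus L$ for all $i$, and $K(u)=\emptyset$ if and only if $u\in I_0$. Hence $p_0=|L\setminus I_0|$.
\item[(L2)] Every $x\in X$ has a neighbor in $L\setminus I_0$.
\item[(L3)] $U\subseteq R$, the set $U$ is independent, and $N(y)\subseteq S$ for every $y\in U$.
\end{itemize}
Here (L1) holds for the initial list and is preserved by each step. For (L2), the vertex $x$ was taken from a nonempty cell $K(u)$; then $u\sim x$, and $u\notin I_0$ because cells of full seeds are empty throughout. For (L3), the set $U$ only shrinks; a neighbor of $y\in U$ lies neither in $L$ nor in $U$, so it lies in a cell, and this cell has size one because the process has stopped.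

\subsection{Stranded vertices}

By (L1), the full seeds are the only vertices of $L$ that are not paid for, and they will be removed. This endangers (C2) for those $w\in W$ that relied on a full seed. Call $w\in W$ \emph{stranded} if $w$ has no neighbor in $L\setminus I_0$ and $|K(w)|=1$. The repair is to move the vertex of $K(w)$ into $D$. This costs two units, and the next lemma finds the vertex of $U$ whose frozen block will pay them.

\begin{lemma}\label{lem:stranded}
Let $w\in W$ be stranded. Then $w$ has exactly one private pair, and its vertices can be named $g,g'$ so that $K(w)=\{g\}$ and $w\not\sim g'$. Moreover, $g'\in U$.
\end{lemma}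

\begin{proof}
Let $C$ be a private pair of $w$. By \eqref{eq:private} and (K2), each vertex of the nonempty set $N(w)\cap C$ lies in $K(w)$ or in $X$. It does not lie in $X$, because $X\subseteq L\setminus I_0$ contains no neighbor of $w$. So $N(w)\cap C$ equals the singleton $K(w)$. Since distinct remote pairs are disjoint, $w$ has only one private pair $C=\{g,g'\}$, with $K(w)=\{g\}$ and $w\not\sim g'$.

Suppose that $g'\notin U$. We find a vertex $x\in B$ that can replace $w$ in $W$, and contradict (W2).

\emph{$g'$ is not in $L$.} It is remote, so it is not in $I\cup W$. If it were in $X$, then at the moment it was appended it had a neighbor in the set $U$ of that moment. That set is contained in $R$, so the neighbor is $g$ by (S4). But $g$ is adjacent to $w$, which has been in the list from the start, so $g$ was never in $U$.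

\emph{$g'$ has a neighbor $x\in X\cap B$.} Being outside $L\cup U$, the vertex $g'$ has a neighbor $x\in L$. By (S2), $x\notin I$. Since $C$ is private for $w$ and $w\not\sim g'$, also $x\notin W$. So $x\in X$. If $x$ were remote, then $x=g$ by (S4), but $g\in K(w)$ lies outside $L$. Hence $x\in B_l$ for some $l$.

\emph{The exchange.} Let $W^*=(W\setminus\{w\})\cup\{x\}\subseteq B$. Then $|W^*|=|W|$, as $x\notin W$. The set $W^*$ hits $C$ through $x$, and it hits every other remote pair through $W\setminus\{w\}$, because such a pair is not private for $w$. Let $i$ be the index with $w\in B_i$. The neighbor $v_i$ of $w$ is not in $L\setminus I_0$, so $v_i$ is full: $B_i\subseteq W$. Now let $B_j\subseteq W^*$. Then $j\ne i$, since $w\notin W^*$. Also $j\ne l$: otherwise $B_l\subseteq W^*\subseteq L$, so $K(v_l)=\emptyset$ and $v_l$ is full by (L1), which gives $x\in B_l\subseteq W$, a contradiction. Hence $x\notin B_j$ and $B_j\subseteq W$. So every index counted by $\varphi(W^*)$ is counted by $\varphi(W)$, and $i$ is counted only by the latter. Thus $\varphi(W^*)<\varphi(W)$, contradicting (W2).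
\end{proof}

\begin{remark}\label{rem:P10}
Condition (W2) cannot be dropped from the lemma. On the path $x_1\cdots x_{10}$ take the seeds $v_1=x_7$ and $v_2=x_2$. The remote pairs are $\{x_4,x_5\}$ and $\{x_9,x_{10}\}$, and (W1) allows $W=\{x_6,x_8\}$ and $W=\{x_3,x_8\}$. With the first choice $x_7$ is full, $x_3$ is appended to the list, and $U=\{x_{10}\}$. Both $x_6$ and $x_8$ are stranded, but the partner $x_4$ of $x_5\in K(x_6)$ is not in $U$. Repairing both gives the six vertices $x_2,x_3,x_5,x_6,x_8,x_9$, while the four remaining vertices, of which only $x_{10}$ is in $U$, pay for five. Condition (W2) selects $\{x_3,x_8\}$, for which no seed is full and no vertex is stranded.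
\end{remark}

Let $M$ be the set of stranded vertices, and for $w\in M$ write $g_w,g'_w$ for the vertices given by Lemma~\ref{lem:stranded}. Then $g_w\in S$ and $g'_w\in U$, and
\begin{equation}\label{eq:onlyneighbor}
N(g_w)\cap U=\{g'_w\}
\end{equation}
by (S4), since $U\subseteq R$. A remote pair is private for at most one vertex of $W$, so the pairs $\{g_w,g'_w\}$, $w\in M$, are disjoint.

\subsection{Dominating and separating the vertices of $U$}

Partition $U$ into \emph{$U$-classes}, putting $y,y'$ in the same class if $N(y)=N(y')$, and let $f$ be the number of classes. These will be the frozen blocks. To satisfy (C1) we must dominate and separate them by vertices of $S$; each such vertex costs two units and each class pays two, so we can afford $f$ vertices. The following elementary fact shows that this is enough.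

\begin{lemma}\label{lem:sets}
Let $A_1,\dots,A_r$ be distinct nonempty subsets of a finite set $S$. There is $S'\subseteq S$ with $|S'|\le r$ such that the sets $A_1\cap S',\dots,A_r\cap S'$ are distinct and nonempty.
\end{lemma}

\begin{proof}
Put $A_0=\emptyset$; we want $A_0\cap S',\dots,A_r\cap S'$ to be distinct. Start with $S'=\emptyset$, and group the $r+1$ sets by their intersection with $S'$. While two sets lie in the same group, add to $S'$ an element that belongs to exactly one of them. This splits their group and merges no groups. The number of groups starts at $1$ and cannot exceed $r+1$, so at most $r$ elements are added.
\end{proof}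

By \eqref{eq:onlyneighbor}, $g'_w$ is the only vertex of $U$ adjacent to $g_w$, so $\{g'_w\}$ is a $U$-class for each $w\in M$. The neighborhoods of the other $f-|M|$ classes are distinct, contained in $S$ by (L3), and nonempty because $G$ has no isolated vertex; this is where that hypothesis is used. Let $S'\subseteq S$ be given by Lemma~\ref{lem:sets} for these neighborhoods, and put
\[
Z=S'\cup\{g_w:w\in M\}\subseteq S .
\]
\begin{itemize}
\item[(Z)] $|Z|\le f$, every vertex of $U$ has a neighbor in $Z$, and vertices of different $U$-classes are separated by a vertex of $Z$.
\end{itemize}
Indeed, $|Z|\le(f-|M|)+|M|$. The vertex $g_w$ dominates $g'_w$ and separates it from all other vertices of $U$, and $S'$ dominates and separates the remaining classes.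

\subsection{The configuration}

\begin{proof}[Proof of Proposition~\ref{prop:exist}]
With the notation above, let
\[
D=(L\setminus I_0)\cup Z ,
\]
a disjoint union because $Z\subseteq S$ lies outside $L$. All traces below are $D$-traces. The complement of $D$ consists of $Y=V\setminus(L\cup Z)$ and the full seeds.

\emph{Blocks of $Y$.} Partition $Y$ into the nonempty cells other than the singletons $\{s\}$, $s\in Z$, which are declared free, and the $U$-classes, which are declared frozen. This gives $p_0-|Z|+f$ blocks. Vertices of $Y$ have nonempty traces, and vertices of $Y$ in different blocks have different traces. For vertices of $U$ this is (Z). If $x\in K(u)$, then $u\notin I_0$ by (L1), so $u\in D$ is in the trace of $x$, and by (K1) it is not in the trace of any vertex of $U$ or of a later cell.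

\emph{Placing the full seeds.} Let $v_i$ be full. Its trace contains the nonempty set $B_i\subseteq W\subseteq D$. So the trace is nonempty, and it differs from the trace of every $y\in U$, which has no neighbor in $W\subseteq L$. If $v_i,v_j$ are full and $i<j$, then by (S3) the vertices of $B_j$ are in the trace of $v_j$ but not of $v_i$; so full seeds have distinct traces. If some $y\in Y$ has the same trace as $v_i$, add $v_i$ to the block of $y$; this block is unique by the previous paragraph, and it is free because $y\notin U$. Otherwise let $\{v_i\}$ be a new free block. The result is a partition of $V\setminus D$ into $p\ge p_0-|Z|+f$ blocks, of which $f$ are frozen.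

\emph{(C1).} All traces are nonempty. Two vertices of $Y$ in different blocks, and any two full seeds, have different traces. A full seed and a vertex of $Y$ with equal traces were put in the same block.

\emph{(C4).} By (L1), $|D|=p_0+|Z|$. Hence $|D|-p\le2|Z|-f\le f$ by (Z).

\emph{(C3).} The frozen blocks are the $U$-classes, whose members are open twins. Let $y\in U$. By (L3), a neighbor of $y$ outside $D$ is a vertex $s\in S\setminus Z$. Its block consists of $s$ and the full seeds with the same trace as $s$, and there is at most one such seed. So this block has at most two vertices.

\emph{(C2).} Let $u\in L\setminus I_0$ with $|K(u)|\ge2$. Then $K(u)$ is disjoint from $S\supseteq Z$, so it is contained in a free block. Any full seed added to this block has the trace of a vertex of $K(u)$, which contains $u$. So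
\begin{equation}\label{eq:complete}
\text{if $u\in L\setminus I_0$ and $|K(u)|\ge2$, then $u$ is complete to a free block of size at least $2$.}
\end{equation}
Now let $u\in D$, which is the union of $I\setminus I_0$, $W$, $X$ and $Z$.
\begin{itemize}
\item Let $u=v_l$ be a seed that is not full. If $B_l$ contains a vertex of $L$, this vertex is not a seed by (S1), so it is a neighbor of $u$ in $D$. Otherwise $K(u)=B_l$ by (L1), and \eqref{eq:complete} applies because $|B_l|\ge2$.
\item Let $u\in W$ be not stranded. Either $u$ has a neighbor in $L\setminus I_0\subseteq D$, or $|K(u)|\ne1$. In the second case $|K(u)|\ge2$, since $K(u)\ne\emptyset$ by (L1), and \eqref{eq:complete} applies.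
\item Let $u\in W$ be stranded. Then $g_u\in Z$ is a neighbor of $u$ in $D$.
\item Let $u\in X$. Then (L2) gives a neighbor in $D$.
\item Let $u\in Z$. Then $\{u\}=K(u')$ for some $u'\in L$, and $u'\notin I_0$ by (L1), so $u'$ is a neighbor of $u$ in $D$.
\end{itemize}
All four conditions hold, so $G$ has a configuration.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FH}
Florent Foucaud and Michael A. Henning,
\emph{Locating-total dominating sets in twin-free graphs: a conjecture},
arXiv:1503.02950 (2015).

\end{thebibliography}
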